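
\newtheorem{theorem}{Theorem}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem*{question}{Question}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Tree conditions do not characterize the central Pultr functors with a right adjoint}


\begin{abstract}
If the central Pultr functor $\Gamma_{\mathcal T}$ of a template $\mathcal T=(P,Q,\epsilon_1,\epsilon_2)$ on finite digraphs has a right adjoint, then $P$ and $Q$ are homomorphically equivalent to trees, and the left Pultr functor $\Lambda_{\mathcal T}$ sends every tree to a digraph homomorphically equivalent to a tree. Foniok and Tardif's paper raises the question whether the converse holds. We show that it does not, even when $P$ is a single vertex and $Q$ is connected with exactly one cycle. For any fixed $k$, the failure persists if the condition on $\Lambda_{\mathcal T}$ is required not only for trees but for all $k$-colorable digraphs with at least one arc. In contrast, if $P$ is a single vertex and $Q$ is itself a tree, then a right adjoint always exists.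
\end{abstract}

\section{The question and the results}

\subsection{Digraph functors and adjoints}

All digraphs are finite; loops and pairs of opposite arcs are allowed, and so is the empty digraph. A \emph{homomorphism} $G\to H$ is a map $f:V(G)\to V(H)$ with $(f(u),f(v))\in A(H)$ for every $(u,v)\in A(G)$. We write $G\to H$ if one exists, and call $G$ and $H$ \emph{homomorphically equivalent} if $G\to H$ and $H\to G$. Connectedness and cycles refer to the underlying undirected graph. A \emph{tree} is an oriented tree, that is, a non-empty digraph without loops and without pairs of opposite arcs whose underlying undirected graph is a tree. We write $K_k$ for the complete digraph on $\{1,\dots,k\}$, with all arcs $(i,j)$, $i\neq j$, and $\bullet$ for the digraph with one vertex and no arc. A digraph is \emph{$k$-colorable} if it maps to $K_k$. Every tree is $2$-colorable.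

A \emph{digraph functor} assigns to each digraph $G$ a digraph $\Gamma(G)$ such that $G\to H$ implies $\Gamma(G)\to\Gamma(H)$. The functor $\Lambda$ is \emph{left adjoint} to $\Gamma$, and $\Gamma$ \emph{right adjoint} to $\Lambda$, if for all digraphs $G,H$
\[
\Lambda(G)\to H\iff G\to\Gamma(H).
\]
Only the existence of homomorphisms matters.

Let $\Gamma$ be a digraph functor and $H$ a digraph. We say that a digraph $N$ \emph{represents} $H$ (for $\Gamma$) if
\[
\Gamma(G)\to H\iff G\to N\qquad\text{for all digraphs } G .
\]
Thus $\Gamma$ has a right adjoint if and only if every $H$ is represented by some digraph $N_H$. Only the functoriality of a chosen assignment $H\mapsto N_H$ needs a word: if $H\to H'$, then $N_H\to N_H$ gives $\Gamma(N_H)\to H\to H'$, hence $N_H\to N_{H'}$. To show that there is no right adjoint, it suffices to find one $H$ that is not represented.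

\subsection{Pultr templates}

A \emph{Pultr template} is a quadruple $\mathcal T=(P,Q,\epsilon_1,\epsilon_2)$, where $P,Q$ are digraphs and $\epsilon_1,\epsilon_2:P\to Q$ are homomorphisms. It defines two functors.
\begin{itemize}
\item The \emph{central Pultr functor} $\Gamma_{\mathcal T}$: the vertices of $\Gamma_{\mathcal T}(G)$ are the homomorphisms $f:P\to G$, and $(f_1,f_2)$ is an arc whenever some homomorphism $g:Q\to G$ satisfies $f_1=g\circ\epsilon_1$ and $f_2=g\circ\epsilon_2$.
\item The \emph{left Pultr functor} $\Lambda_{\mathcal T}$: take a copy $P_u$ of $P$ for every vertex $u$ of $G$ and a copy $Q_{u,v}$ of $Q$ for every arc $(u,v)$ of $G$, and identify $\epsilon_1[P]$ in $Q_{u,v}$ with $P_u$ and $\epsilon_2[P]$ with $P_v$. Formally, this is the quotient by the equivalence relation generated by identifying corresponding vertices.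
\end{itemize}
Pultr's adjunction says that $\Lambda_{\mathcal T}$ is left adjoint to $\Gamma_{\mathcal T}$. Indeed, a homomorphism $\Lambda_{\mathcal T}(G)\to H$ is the same as a choice of homomorphisms $f_u:P\to H$ for the vertices $u$ of $G$ and $g_{uv}:Q\to H$ for the arcs $(u,v)$, with $g_{uv}\circ\epsilon_1=f_u$ and $g_{uv}\circ\epsilon_2=f_v$. This is exactly a homomorphism $u\mapsto f_u$ from $G$ to $\Gamma_{\mathcal T}(H)$ together with a witness for each arc.

So $\Gamma_{\mathcal T}$ always has a left adjoint, and one asks when it also has a right adjoint. The following necessary condition is known: \emph{if $\Gamma_{\mathcal T}$ has a right adjoint, then $P$ and $Q$ are homomorphically equivalent to trees, and for every tree $T$ the digraph $\Lambda_{\mathcal T}(T)$ is homomorphically equivalent to a tree.} The subject of this paper is the converse.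

\begin{question}[Foniok and Tardif \cite{FT}]
Let $\mathcal T=(P,Q,\epsilon_1,\epsilon_2)$ be a Pultr template such that $P$ and $Q$ are homomorphically equivalent to trees and, for every tree $T$, $\Lambda_{\mathcal T}(T)$ is homomorphically equivalent to a tree. Does $\Gamma_{\mathcal T}$ admit a right adjoint?
\end{question}

From now on we take $P=\bullet$. Then $\epsilon_1,\epsilon_2$ just mark two vertices $x,y$ of $Q$, the \emph{roots}, which may coincide, and we write $\mathcal T=(\bullet,Q,x,y)$. In this case $\Gamma_{\mathcal T}(G)$ has vertex set $V(G)$, and
\[
(w,w')\in A(\Gamma_{\mathcal T}(G))\iff\text{some } g:Q\to G \text{ has } g(x)=w,\ g(y)=w'.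
\]
The digraph $\Lambda_{\mathcal T}(G)$ arises from $G$ by replacing each arc $(u,v)$ by a copy of $Q$, with $x$ glued to $u$ and $y$ glued to $v$. In particular, $\Lambda_{\mathcal T}(\bullet)=\bullet$, and $\Lambda_{\mathcal T}$ turns a single arc into $Q$.

\subsection{Results}

If $Q$ is itself a tree, the right adjoint exists. Results of this type are due to Foniok and Tardif; Section~\ref{sec:tree} contains a self-contained proof.

\begin{theorem}\label{thm:tree}
If $P=\bullet$ and $Q$ is a tree, then $\Gamma_{\mathcal T}$ has a right adjoint.
\end{theorem}

Since adjunction only sees digraphs up to homomorphic equivalence, one might expect that ``$Q$ is equivalent to a tree'' is as good as ``$Q$ is a tree''. The weak point of this guess is that $\Gamma_{\mathcal T}$ depends on $Q$ \emph{together with its roots}, while a homomorphic equivalence between $Q$ and a tree may lose the roots. The condition on all $\Lambda_{\mathcal T}(T)$ restores some information about them, but not enough.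

\begin{theorem}\label{thm:main}
There are a Pultr template $\mathcal T=(\bullet,Q,\epsilon_1,\epsilon_2)$ and a tree $K$ such that $Q$ is connected, $Q$ is homomorphically equivalent to $K$, and for every tree $T$ the digraph $\Lambda_{\mathcal T}(T)$ is homomorphically equivalent to a tree (namely to $K$ if $T$ has an arc, and to $\bullet$ otherwise), but $\Gamma_{\mathcal T}$ has no right adjoint.
\end{theorem}

So the answer to the Question is negative. The next theorem says that one cycle in $Q$ is enough, and that testing all $k$-colorable digraphs with an arc, for a fixed $k$, does not help either.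

\begin{theorem}\label{thm:strong}
For every $k\ge2$ there are a template $\mathcal T=(\bullet,Q,\epsilon_1,\epsilon_2)$, with $Q$ connected and having exactly one cycle, and a tree $K$, such that:
\begin{enumerate}
\item[(1)] $\Lambda_{\mathcal T}(F)$ is homomorphically equivalent to $K$ for every $k$-colorable digraph $F$ with at least one arc;
\item[(2)] a digraph $H$ is represented for $\Gamma_{\mathcal T}$ by some digraph if and only if $H$ has a loop or $K_k\not\to H$. In particular, $\Gamma_{\mathcal T}$ has no right adjoint.
\end{enumerate}
\end{theorem}

\section{The idea: a symmetric relation and a pigeonhole}\label{sec:idea}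

The obstruction to a right adjoint is already visible for the template $(\bullet,K_2,1,2)$, for which $\Gamma(G)$ is the \emph{symmetric part} of $G$: the pair $(w,w')$ is an arc of $\Gamma(G)$ iff both $(w,w')$ and $(w',w)$ are arcs of $G$.

\begin{proposition}\label{prop:toy}
For the symmetric-part functor $\Gamma$, no non-empty loopless digraph $H$ is represented.
\end{proposition}

\begin{proof}
Suppose that $N$ represents $H$, and let $n>|V(N)|$. Let $T_n$ be the transitive tournament with vertices $u_1,\dots,u_n$ and arcs $(u_i,u_j)$, $i<j$. No arc of $T_n$ is reversible, so $\Gamma(T_n)$ has no arc. As $H$ is non-empty, $\Gamma(T_n)\to H$, and so there is $h:T_n\to N$. By the choice of $n$, $h(u_i)=h(u_j)=z$ for some $i<j$, so $N$ has a loop at $z$, and therefore so does $\Gamma(N)$. But $N\to N$ gives $\Gamma(N)\to H$, and $H$ is loopless, a contradiction.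
\end{proof}

This template is no counterexample, since $K_2$ is not equivalent to a tree: a tree has no loop and no two opposite arcs, so $K_2$ does not map to it. We keep the mechanism and disguise the $2$-cycle.

\emph{Replacing arcs by paths.} Instead of the arc relation of $G$ we use a relation
\[
\sigma(G)=\{(w,w'):\text{some } f:S\to G \text{ maps the first end of } S \text{ to } w \text{ and the last to } w'\},
\]
where $S$ is a suitable long oriented path. The digraph $Q$ will contain one copy of $S$ from $x$ to $y$ and one from $y$ to $x$. Thus every arc of $\Gamma_{\mathcal T}(G)$ will be a pair of $\sigma(G)$ that is reversible. The two copies of $S$ form the unique cycle of $Q$.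

\emph{Making $Q$ equivalent to a tree.} For $Q\to K$ with $K$ a tree we need vertices $p_1,p_2$ of $K$ with $(p_1,p_2),(p_2,p_1)\in\sigma(K)$. For $K\to Q$ we attach a copy of $K$ to $Q$, by a connecting path that imposes no further restriction. Then $p_1$ and $p_2$ will span a copy of $K_2$ in $\Gamma_{\mathcal T}(K)$, and this settles at once the condition on trees: every tree $T$ satisfies $T\to K_2\to\Gamma_{\mathcal T}(K)$, so $\Lambda_{\mathcal T}(T)\to K$ by adjunction, and if $T$ has an arc, then $K\to Q\to\Lambda_{\mathcal T}(T)$.

\emph{Keeping the contradiction.} To force a loop in $\Gamma_{\mathcal T}(N)$, the digraphs that replace the $T_n$ must contain copies of $K$, because $Q$ does. Each copy creates arcs in $\Gamma_{\mathcal T}$. So $H=\bullet$ will no longer do, but $H=K_2$ will, provided that $\sigma(K)$ contains \emph{only} the two pairs $(p_1,p_2)$ and $(p_2,p_1)$, and in particular no pair $(p,p)$.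

\emph{What remains} is to find $S$ and $K$. Let $f,f':S\to K$ witness $(p_1,p_2)$ and $(p_2,p_1)$. If $f(s)=f'(s)$ for some vertex $s$ of $S$, then following $f$ up to $s$ and $f'$ from $s$ on shows $(p_1,p_1)\in\sigma(K)$, which is forbidden. So two walkers in the tree $K$, obeying the same sequence $S$ of instructions, must exchange their places without ever meeting. This is a shunting problem for two trains on a tree of tracks, and it is solved by a siding (Section~\ref{sec:two}). First we need a language in which ``instructions'' can be encoded by oriented paths.

\section{Timed graphs and their realizations}\label{sec:timed}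

Fix an even integer $m\ge2$ and let $[m]=\{1,\dots,m\}$; its elements are called \emph{times}.

A \emph{level function} on a digraph $X$ is a map $\ell:V(X)\to\mathbb Z$ with $\ell(v)=\ell(u)+1$ for every arc $(u,v)$. If $X,Y$ have level functions, $X$ is connected and $f:X\to Y$ is a homomorphism, then $\ell(f(v))-\ell(v)$ does not change along an arc of $X$, hence is constant. We call this constant the \emph{shift} of $f$.

\subsection{The paths \texorpdfstring{$R_J$}{RJ}}

For $J\subseteq[m]$ let $R_J$ be the oriented path from a \emph{bottom end} to a \emph{top end} that consists of one forward arc, then, for $t=1,\dots,m$ in this order, a \emph{block} $t$, and finally one forward arc. Block $t$ is a single forward arc if $t\in J$, and the zigzag $\to\leftarrow\to$ if $t\notin J$; see Figure~\ref{fig:path}. We use the level function on $R_J$ that is $0$ at the bottom end; it is $m+2$ at the top end. Block $t$ uses only the levels $t$ and $t+1$. The interior vertices have levels in $\{1,\dots,m+1\}$; this is the purpose of the first and the last arc.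

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.75, every node/.style={font=\small}]
\foreach \x/\y in {0/0,1/1,2/2,3/3,4/2,5/3,6/4} \fill (\x,\y) circle (2pt);
\draw[->,thick,shorten >=3pt,shorten <=3pt] (0,0)--(1,1);
\draw[->,thick,shorten >=3pt,shorten <=3pt] (1,1)--(2,2);
\draw[->,thick,shorten >=3pt,shorten <=3pt] (2,2)--(3,3);
\draw[->,thick,shorten >=3pt,shorten <=3pt] (4,2)--(3,3);
\draw[->,thick,shorten >=3pt,shorten <=3pt] (4,2)--(5,3);
\draw[->,thick,shorten >=3pt,shorten <=3pt] (5,3)--(6,4);
\foreach \y in {0,1,2,3,4} \draw[dotted] (-0.3,\y)--(6.3,\y) node[right] {level \y};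
\node[below] at (0,-0.05) {bottom end};
\node[above] at (6,4.05) {top end};
\end{tikzpicture}
\caption{The path $R_{\{1\}}$ for $m=2$. Block $1$ is a single arc from level $1$ to level $2$; block $2$ is a zigzag between levels $2$ and $3$.}
\label{fig:path}
\end{figure}

\begin{lemma}\label{lem:paths}
There is a homomorphism $R_I\to R_J$ that preserves bottom ends and top ends if and only if $I\subseteq J$.
\end{lemma}

\begin{proof}
Let $I\subseteq J$. We map the first arc to the first arc, the last arc to the last arc, and block $t$ of $R_I$ to block $t$ of $R_J$, ends to ends. If $t\in I$, both blocks are single arcs. If $t\notin J$, both are zigzags. If $t\in J\setminus I$, the zigzag folds onto the arc.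

Conversely, let $f:R_I\to R_J$ preserve the ends. Its shift is $0$, so $f$ preserves levels. Suppose that some $t\in I\setminus J$ exists. In $R_I$, block $t$ is a single arc $(a,b)$. The vertices up to $a$ have level at most $t$, and those from $b$ on have level at least $t+1$. In $R_J$, block $t$ is a zigzag $\alpha\to\beta\leftarrow\gamma\to\delta$, where $\alpha,\gamma$ have level $t$ and $\beta,\delta$ have level $t+1$. The vertices of $R_J$ of level at most $t$ induce two components: the initial segment ending at $\alpha$, and $\{\gamma\}$. The vertices of level at least $t+1$ induce the components $\{\beta\}$ and the final segment starting at $\delta$. The part of $R_I$ up to $a$ is connected and contains the bottom end, so $f$ maps it into the initial segment. Likewise $f$ maps the part from $b$ on into the final segment. Thus the arc $(f(a),f(b))$ joins the initial to the final segment. No such arc exists, because $\beta$ and $\gamma$ lie between these segments.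
\end{proof}

\subsection{Runs}

\begin{definition}
A \emph{timed graph} $B$ is a finite simple undirected graph whose vertices are divided into \emph{bottoms} and \emph{tops} so that each edge joins a bottom to a top, and whose edges $e$ carry sets $J_e\subseteq[m]$. If the graph is a tree, $B$ is a \emph{timed tree}. We say that $e$ is \emph{open} at the times $t\in J_e$. A \emph{run} in $B$ from $w_0$ to $w_m$ is a walk $w_0,w_1,\dots,w_m$ such that $w_0$ is a top and, for every $t\in[m]$, the edge $w_{t-1}w_t$ is open at time $t$.
\end{definition}

In a run, $w_t$ is a top iff $t$ is even; since $m$ is even, a run also ends at a top. A walker on a run must move at each time. To wait, it goes back and forth along an edge.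

The \emph{realization} $R(B)$ is the digraph obtained from $B$ by replacing each edge $e$ by a copy of $R_{J_e}$, with its bottom end at the bottom and its top end at the top vertex of $e$; different copies have disjoint interiors. It has a level function for which the bottoms of $B$ are the vertices of level $0$, the tops are the vertices of level $m+2$, and the interior vertices of the paths have levels in $\{1,\dots,m+1\}$. If $B$ is a timed tree, then $R(B)$ is a tree.

Let $S$ be the realization of the path $s_0,s_1,\dots,s_m$ ($s_t$ a top iff $t$ is even) whose edge $s_{t-1}s_t$ is open at time $t$ only. For a digraph $G$ let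
\[
\sigma(G)=\{(w,w'): \text{there is } f:S\to G\text{ with } f(s_0)=w,\ f(s_m)=w'\}.
\]

\begin{lemma}\label{lem:runs}
Let $B$ be a timed graph. Then $(w,w')\in\sigma(R(B))$ if and only if there is a run in $B$ from $w$ to $w'$. In particular, $w$ and $w'$ are then tops.
\end{lemma}

\begin{proof}
Let $w_0,\dots,w_m$ be a run and $e_t=w_{t-1}w_t$. Both $s_t$ and $w_t$ are tops for even $t$ and bottoms for odd $t$. As $\{t\}\subseteq J_{e_t}$, Lemma~\ref{lem:paths} maps the copy of $R_{\{t\}}$ between $s_{t-1}$ and $s_t$ to the copy of $R_{J_{e_t}}$ between $w_{t-1}$ and $w_t$, with $s_{t-1}\mapsto w_{t-1}$ and $s_t\mapsto w_t$. Together these maps show $(w_0,w_m)\in\sigma(R(B))$.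

Conversely, let $f:S\to R(B)$ with $f(s_0)=w$ and $f(s_m)=w'$. As $S$ is connected, $f$ has a shift. The levels $0$ and $m+2$ both occur in $S$, and all levels of $R(B)$ lie in $\{0,\dots,m+2\}$, so the shift is $0$ and $f$ preserves levels. Consider the copy of $R_{\{t\}}$ between $s_{t-1}$ and $s_t$. Its interior is non-empty and connected, with levels in $\{1,\dots,m+1\}$, so it maps into the interior of the path replacing a single edge $e_t$ of $B$. Its ends are adjacent to this interior and go to vertices of level $0$ and $m+2$, so they go to the bottom and the top of $e_t$. By Lemma~\ref{lem:paths}, $t\in J_{e_t}$. Moreover, $f(s_0)$ has level $m+2$ and so is a top. Hence $f(s_0),f(s_1),\dots,f(s_m)$ is a run from $w$ to $w'$, the $t$-th edge of which is $e_t$.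
\end{proof}

\section{Exchanging two points on a tree}\label{sec:two}

\begin{definition}\label{def:gadget}
Let $k\ge2$. A \emph{$k$-gadget} consists of an even $m\ge 2$, a timed tree $\Sigma$ with times in $[m]$, a bottom $c$ of $\Sigma$, and distinct tops $p_1,\dots,p_k$ adjacent to $c$, such that there is a run in $\Sigma$ from $w$ to $w'$ if and only if $(w,w')=(p_i,p_j)$ for some $i\ne j$.
\end{definition}

By Lemma~\ref{lem:runs}, the relation $\sigma(R(\Sigma))$ is then precisely the arc set of a copy of $K_k$ on $p_1,\dots,p_k$. For $k=2$ this is what Section~\ref{sec:idea} asks for. A path cannot serve as $\Sigma$: number its vertices consecutively and consider two walkers who start simultaneously at $p_1$ and $p_2$ and are to end at $p_2$ and $p_1$. The difference of their positions is always even and changes by $-2$, $0$ or $2$ at each step. To change its sign, it must become $0$, and two walkers who meet can exchange their futures, producing a run from $p_1$ to $p_1$. With a branch vertex, the exchange is possible.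

\begin{lemma}\label{lem:two}
Let $m=6$, and let $\Sigma$ be the timed tree with tops $a_1,b_1,d_1$, bottoms $c,a_2,b_2,d_2$, and edges open at the times
\[
a_1c:\{1,4\},\quad b_1c:\{3,6\},\quad d_1c:\{2,5\},\quad a_1a_2:\{5,6\},\quad b_1b_2:\{1,2\},\quad d_1d_2:\{3,4\}.
\]
With $p_1=a_1$ and $p_2=b_1$, this is a $2$-gadget.
\end{lemma}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[every node/.style={font=\small}]
\draw[thick] (-4,0)--(4,0);
\draw[thick] (0,0)--(0,-2.6);
\foreach \x/\y in {-2/0,2/0,0/-1.3} \fill (\x,\y) circle (2.5pt);
\foreach \x/\y in {-4/0,0/0,4/0,0/-2.6} \filldraw[fill=white,thick] (\x,\y) circle (2.5pt);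
\node[below] at (-4,-0.1) {$a_2$};
\node[below] at (-2,-0.1) {$a_1=p_1$};
\node[above] at (0,0.1) {$c$};
\node[below] at (2,-0.1) {$b_1=p_2$};
\node[below] at (4,-0.1) {$b_2$};
\node[left] at (-0.1,-1.3) {$d_1$};
\node[left] at (-0.1,-2.6) {$d_2$};
\node[above] at (-3,0) {$5,6$};
\node[above] at (-1,0) {$1,4$};
\node[above] at (1,0) {$3,6$};
\node[above] at (3,0) {$1,2$};
\node[right] at (0,-0.65) {$2,5$};
\node[right] at (0,-1.95) {$3,4$};
\end{tikzpicture}
\caption{A $2$-gadget with $m=6$. Tops are black, bottoms white; each edge shows the times at which it is open. The walker from $a_1$ goes through $c$ to the siding $d_1$ and waits there while the walker from $b_1$ goes through $c$ to $a_1$; then the first walker goes on to $b_1$.}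
\label{fig:two}
\end{figure}

\begin{proof}
The vertices $p_1,p_2$ are distinct tops adjacent to the bottom $c$. At each vertex, the sets on the incident edges are pairwise disjoint:
\[
c:\{1,4\},\{3,6\},\{2,5\};\quad a_1:\{1,4\},\{5,6\};\quad b_1:\{3,6\},\{1,2\};\quad d_1:\{2,5\},\{3,4\};
\]
and the other vertices are leaves. So at every time a walker has at most one open edge, and a run is determined by its start. Runs start at tops, and no edge at $d_1$ is open at time $1$, so a run starts at $a_1$ or $b_1$. The runs from these vertices are
\[
a_1\xrightarrow{1}c\xrightarrow{2}d_1\xrightarrow{3}d_2\xrightarrow{4}d_1\xrightarrow{5}c\xrightarrow{6}b_1,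
\qquad
b_1\xrightarrow{1}b_2\xrightarrow{2}b_1\xrightarrow{3}c\xrightarrow{4}a_1\xrightarrow{5}a_2\xrightarrow{6}a_1 .
\]
Hence the pairs (start, end) of runs are exactly $(p_1,p_2)$ and $(p_2,p_1)$.
\end{proof}

\section{From a gadget to a template}\label{sec:template}

Let a $k$-gadget be given, with the notation of Definition~\ref{def:gadget}. We put $K=R(\Sigma)$, which is a tree, and $Q=R(B_Q)$, where the timed graph $B_Q$ consists of
\begin{itemize}
\item the timed tree $\Sigma$ and two further tops $x,y$;
\item a path $x=s_0,s_1,\dots,s_m=y$ and an internally disjoint path $y=s_0',s_1',\dots,s_m'=x$, both with new interior vertices, where $s_t,s_t'$ are tops iff $t$ is even, and the $t$-th edge of each path is open at time $t$ only;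
\item an edge $xc$ that is never open, i.e.\ carries the empty set.
\end{itemize}
Thus $Q$ consists of a copy of $S$ from $x$ to $y$, a copy of $S$ from $y$ to $x$, the tree $K$, and a copy $L$ of $R_\emptyset$ with bottom end $c$ and top end $x$; see Figure~\ref{fig:Q}. It is connected and has exactly one cycle. The template is $\mathcal T=(\bullet,Q,x,y)$; we write $\Gamma$ and $\Lambda$ for its functors. The only purpose of $L$ is to make $Q$ connected; since the edge $xc$ is never open, no run uses it.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[every node/.style={font=\small}]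
\draw[thick] (-3.4,0) ellipse (1.2 and 0.8);
\node at (-3.7,0) {$\Sigma$};
\draw[dashed,thick] (-2.5,0)--(0,0);
\node[above] at (-1.1,0) {never open};
\draw[->,thick,shorten >=4pt,shorten <=4pt] (0,0) to[bend left=40] (4,0);
\draw[->,thick,shorten >=4pt,shorten <=4pt] (4,0) to[bend left=40] (0,0);
\node[above] at (2,0.85) {times $1,2,\dots,m$};
\node[below] at (2,-0.85) {times $1,2,\dots,m$};
\fill (0,0) circle (2.5pt);
\fill (4,0) circle (2.5pt);
\filldraw[fill=white,thick] (-2.5,0) circle (2.5pt);
\node[left] at (-2.55,-0.1) {$c$};
\node[below] at (0,-0.15) {$x$};
\node[right] at (4.05,0) {$y$};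
\end{tikzpicture}
\caption{The timed graph $B_Q$, whose realization is $Q$. Each curved arrow stands for a path with $m$ edges whose $t$-th edge, counted in the direction of the arrow, is open at time $t$ only. The dashed edge $xc$ attaches the timed tree $\Sigma$.}
\label{fig:Q}
\end{figure}

\begin{proposition}\label{prop:main}
For this template the following hold.
\begin{enumerate}
\item[(i)] $K_k\to\Gamma(K)$.
\item[(ii)] $Q$ is homomorphically equivalent to $K$. More generally, $\Lambda(F)$ is homomorphically equivalent to $K$ for every $k$-colorable digraph $F$ with at least one arc. Moreover, $\Lambda(\bullet)=\bullet$.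
\item[(iii)] If $H$ is loopless and $K_k\to H$, then no digraph $N$ represents $H$ for $\Gamma$.
\end{enumerate}
\end{proposition}

\begin{proof}[Proof of (i) and (ii)]
(i) We show that $i\mapsto p_i$ is a homomorphism. Let $i\neq j$. Define $g:Q\to K$ with $g(x)=p_i$ and $g(y)=p_j$ as follows. By the definition of a gadget and Lemma~\ref{lem:runs}, $(p_i,p_j)$ and $(p_j,p_i)$ belong to $\sigma(K)$; use these to map the copy of $S$ from $x$ to $y$ and the copy from $y$ to $x$, respectively. On $K$ let $g$ be the identity. Finally, $p_i$ is adjacent to $c$ in $\Sigma$, and by Lemma~\ref{lem:paths} the path $L\cong R_\emptyset$ maps to the path replacing the edge $p_ic$, with $c\mapsto c$ and $x\mapsto p_i$. These maps agree on common vertices. So $(p_i,p_j)$ is an arc of $\Gamma(K)$.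

(ii) If $F$ is $k$-colorable, then $F\to K_k\to\Gamma(K)$ by (i), so $\Lambda(F)\to K$ by Pultr's adjunction. If $F$ has an arc, then $\Lambda(F)$ receives a homomorphism from $Q$, which contains $K$, so $K\to Q\to\Lambda(F)$. If $F$ is a single arc, then $F$ is $k$-colorable and $\Lambda(F)=Q$, so $Q$ is equivalent to $K$. That $\Lambda(\bullet)=\bullet$ is immediate from the definition.
\end{proof}

For (iii) we follow the proof of Proposition~\ref{prop:toy}. The transitive tournament becomes a digraph $G_n$ in which the arcs $(u_i,u_j)$ are replaced by copies of $S$. In addition, every $u_i$ carries a copy of $L\cup K$, so that identifying two of the $u_i$ produces a full image of $Q$.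

\begin{proof}[Proof of (iii)]
Suppose that $N$ represents $H$. For $n\ge1$ let $G_n=R(B_n)$, where the timed graph $B_n$ consists of
\begin{itemize}
\item tops $u_1,\dots,u_n$;
\item for all $i<j$ a path $S^{ij}$: $u_i=s_0^{ij},s_1^{ij},\dots,s_m^{ij}=u_j$, with new interior vertices ($s_t^{ij}$ a top iff $t$ is even), whose $t$-th edge is open at time $t$ only;
\item for each $i$ a copy $\Sigma_i$ of $\Sigma$ and an edge $u_ic_i$ that is never open, where $c_i$ is the copy of $c$ in $\Sigma_i$.
\end{itemize}

\emph{Runs in $B_n$.} No run uses an edge $u_ic_i$. So a run that starts in $\Sigma_i$ stays in $\Sigma_i$, and by the definition of a gadget it leads from the copy of some $p_a$ to the copy of some $p_b$ with $a\ne b$. A run that starts outside all $\Sigma_i$ begins with an edge that is open at time $1$ and lies outside all $\Sigma_i$, i.e.\ with the first edge $u_is_1^{ij}$ of some $S^{ij}$. It starts at a top, so it starts at $u_i$ and moves to $s_1^{ij}$. For $1\le t\le m-1$, the two edges at $s_t^{ij}$ are open at time $t$ only and at time $t+1$ only, respectively, so at time $t+1$ the run moves on from $s_t^{ij}$ to $s_{t+1}^{ij}$. It ends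 at $u_j$, where $i<j$.

\emph{$\Gamma(G_n)$ is $k$-colorable.} Let $(w,w')$ be an arc of $\Gamma(G_n)$. The two copies of $S$ in $Q$ show that both $(w,w')$ and $(w',w)$ lie in $\sigma(G_n)$, so by Lemma~\ref{lem:runs} there are runs from $w$ to $w'$ and from $w'$ to $w$. A run from $u_i$ to $u_j$ exists only for $i<j$, so pairs of this kind are not reversible. Hence $w,w'$ are the copies of $p_a,p_b$, $a\ne b$, in the same $\Sigma_i$. So we obtain a homomorphism $\Gamma(G_n)\to K_k$ by sending every copy of $p_a$ to $a$, for $1\le a\le k$, and all other vertices to $1$.

\emph{The contradiction.} Take $n>|V(N)|$. Since $\Gamma(G_n)\to K_k\to H$, there is a homomorphism $h:G_n\to N$. By the choice of $n$, $h(u_i)=h(u_j)=z$ for some $i<j$. Define $g:Q\to N$ by mapping each of the two copies of $S$ in $Q$ as $h$ maps the realization of $S^{ij}$, from its start to its end, and by mapping $L\cup K$ as $h$ maps its copy attached at $u_i$. Any two of these three parts of $Q$ share no vertices other than $x$ and $y$, where all prescribed values equal $h(u_i)=h(u_j)=z$. So $g$ is a homomorphism with $g(x)=g(y)=z$, and $\Gamma(N)$ has a loop at $z$. But $N\to N$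 gives $\Gamma(N)\to H$, and $H$ is loopless, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Apply Proposition~\ref{prop:main} to the $2$-gadget of Lemma~\ref{lem:two}. The digraph $Q$ is connected and equivalent to the tree $K$. Let $T$ be a tree. If $T$ has no arc, then $T=\bullet$ and $\Lambda(T)=\bullet$. Otherwise $T$ is $2$-colorable with an arc, and $\Lambda(T)$ is equivalent to $K$ by (ii). By (iii), $H=K_2$ is not represented, so $\Gamma$ has no right adjoint.
\end{proof}

\section{Gadgets for all \texorpdfstring{$k$}{k}}\label{sec:k}

For general $k$ we need runs from each $p_i$ to all $p_j$, $j\ne i$, but none from $p_i$ to $p_i$. On a tree with a hub $c$, all movement between branches passes through $c$, and walkers that are at $c$ at the same time become indistinguishable. The remedy is to provide, for each pair $(i,j)$, a place that stores the information ``started at $p_i$, is to end at $p_j$'', and to let only walkers from one place at a time pass through the hub. A walker at $p_i$ first chooses a storage place $(i,j)$; then all walkers who have not chosen are discarded; then the walkers in storage place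 $(i,j)$ are sent to $p_j$.

\begin{lemma}\label{lem:k}
For every $k\ge2$ there is a $k$-gadget.
\end{lemma}

\begin{proof}
Let $D=\{(i,j):1\le i\ne j\le k\}$ and $V=[k]\sqcup D$, where $[k]=\{1,\dots,k\}$. Let $\Sigma$ be the tree with bottom $c$ and, for every $v\in V$, a top $t_v$, a bottom $b_v$, and the edges $x_v=ct_v$ and $y_v=t_vb_v$. Put $p_i=t_i$ for $i\in[k]$; these are distinct tops adjacent to $c$.

To specify the times at which edges are open, we list the sets $E_1,\dots,E_m$ of edges open at times $1,\dots,m$. We do so in \emph{rounds}, each consisting of two consecutive sets $E,E'$. Before and after each round a walker is at a top, i.e.\ at some $t_v$. A round therefore induces a relation on $V$, relating $v$ to $v'$ if a walker can get from $t_v$ to $t_{v'}$ in it. The rounds are, in this order: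
\begin{enumerate}
\item[1.] \emph{Start}: $E=E'=\{y_i:i\in[k]\}$.
\item[2.] \emph{Split} $(i,j)$, one round for each $(i,j)\in D$, in any order:
\[
E=\{x_i\}\cup\{y_v:v\ne i\},\qquad E'=\{x_i,x_{(i,j)}\}\cup\{y_v:v\ne i\}.
\]
\item[3.] \emph{Clear}: $E=E'=\{y_v:v\in D\}$.
\item[4.] \emph{Merge} $(i,j)$, one round for each $(i,j)\in D$, in any order:
\[
E=\{x_{(i,j)}\}\cup\{y_v:v\ne(i,j)\},\qquad E'=\{x_j\}\cup\{y_v:v\ne(i,j)\}.
\]
\end{enumerate}
There are $2+2|D|$ rounds, so $m=4+4k(k-1)$ is even. The induced relations are as follows.

\emph{Start and Clear.} A walker at $t_v$ can move only if $y_v\in E$, and then goes to $b_v$ and back. So Start induces the identity on $[k]$ and Clear the identity on $D$; elements outside these sets are related to nothing.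

\emph{Split $(i,j)$.} At $t_i$ only $x_i$ is open in the first step, since $y_i\notin E$. So a walker at $t_i$ goes to $c$, where $E'$ lets it move to $t_i$ or to $t_{(i,j)}$. At $t_v$ with $v\ne i$ only $y_v$ is open in the first step, and the only edge at $b_v$ is $y_v\in E'$; so the walker goes to $b_v$ and back. Thus $i$ is related to $i$ and $(i,j)$, and each $v\ne i$ is related to $v$ only.

\emph{Merge $(i,j)$.} A walker at $t_{(i,j)}$ must go to $c$, and there the only open edge is $x_j$, leading to $t_j$. At $t_v$ with $v\neq(i,j)$, including $v=j$, only $y_v$ is open in the first step, and the walker goes to $b_v$ and back. Thus $(i,j)$ is related to $j$ only, and each $v\ne(i,j)$ to $v$ only.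

We compose these relations. By Start, a run must start at some $t_i=p_i$ with $i\in[k]$, and is there again after that round. A split $(i',j')$ with $i'\ne i$ fixes $i$ and all of $D$; a split $(i,j)$ adds the possibility $(i,j)$ and keeps those already present. So after all splits, the possible positions are given by $i$ and all $(i,j)$ with $j\ne i$. After Clear they are all $(i,j)$ with $j\neq i$. In the merges, each $(i,j)$ stays until its own round, becomes $j$ there, and remains $j$, since merges fix $[k]$. So runs starting at $p_i$ end exactly at the $p_j$ with $j\ne i$.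
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}]
Apply Proposition~\ref{prop:main} to a $k$-gadget from Lemma~\ref{lem:k}. Recall that $Q$ is connected with exactly one cycle and that $K$ is a tree. Statement (1) is part (ii) of the proposition. For (2), let $H$ be a digraph.

If $H$ is loopless and $K_k\to H$, then $H$ is not represented, by part (iii). In all other cases we give a digraph $N$ that represents $H$.
\begin{itemize}
\item If $H$ has a loop, then $\Gamma(G)\to H$ for all $G$, and a single vertex with a loop represents $H$.
\item If $H$ is empty, then $\Gamma(G)\to H$ iff $\Gamma(G)$ is empty, i.e.\ iff $G$ is empty. So the empty digraph represents $H$.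
\item Let $H$ be non-empty and loopless, with $K_k\not\to H$. We claim that
\[
\Gamma(G)\to H\iff K\not\to G .
\]
If $K\not\to G$, then $Q\not\to G$ since $K\to Q$. So $\Gamma(G)$ has no arc and maps to the non-empty digraph $H$. If $K\to G$, then $K_k\to\Gamma(K)\to\Gamma(G)$ by part (i), so $\Gamma(G)\not\to H$. Now, by a theorem of Ne\v{s}et\v{r}il and Tardif \cite{NT}, every tree $K$ has a \emph{dual}: a digraph $D(K)$ with $G\to D(K)\iff K\not\to G$ for all $G$. (A proof is also contained in Remark~\ref{rem:dual} below.) So $N=D(K)$ represents $H$.
\end{itemize}
The digraph $H=K_k$ is loopless and is not represented, so $\Gamma$ has no right adjoint.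
\end{proof}

\section{The case of a tree \texorpdfstring{$Q$}{Q}}\label{sec:tree}

We now prove Theorem~\ref{thm:tree}. The idea is that a homomorphism $\varphi:\Gamma_{\mathcal T}(G)\to H$ can be certified locally, by information attached to the vertices of $G$ and passed along its arcs. The smallest interesting case is the directed path $Q$ with arcs $(x,z),(z,y)$, for which the arcs of $\Gamma_{\mathcal T}(G)$ are the pairs joined by a directed walk of length $2$ in $G$. Let $\Omega(H)$ have as vertices the triples $(h,X,Y)$ with $h\in V(H)$, $X,Y\subseteq V(H)$ and $X\times Y\subseteq A(H)$, and an arc from $(h,X,Y)$ to $(h',X',Y')$ iff $h\in X'$ and $h'\in Y$. If $\varphi:\Gamma_{\mathcal T}(G)\to H$, then sending $g$ to $(\varphi(g),X,Y)$, where $X$ and $Y$ are the sets of $\varphi$-values of the in-neighbors and of the out-neighbors of $g$, is a homomorphism $G\to\Omega(H)$. Conversely, given a homomorphism $G\to\Omega(H)$, let $\varphi$ be its first coordinate. For a directed walk $g_1,g_2,g_3$ in $G$, with $g_2\mapsto(h,X,Y)$, we have $\varphi(g_1)\in X$ and $\varphi(g_3)\in Y$, so $(\varphi(g_1),\varphi(g_3))\in A(H)$. For a general tree,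 a vertex has to remember which partial images of $Q$ arrive at it from each side.

\begin{proof}[Proof of Theorem~\ref{thm:tree}]
Let $Q$ be a tree with roots $x,y$; $x=y$ is allowed. Let $H$ be a digraph. We construct a digraph $\Omega(H)$ that represents $H$.

For adjacent vertices $v,w$ of $Q$ let $Q_{v,w}$ be the component containing $v$ of $Q$ minus the edge $vw$. Since $Q$ is a tree, $Q_{v,w}$ consists of $v$ and the disjoint branches $Q_{v',v}$, one for each neighbor $v'\ne w$ of $v$, each joined to $v$ by one arc. A \emph{fact} is a triple $(v,w,\alpha)$ where $v,w$ are adjacent in $Q$ and $\alpha$ is a map $\{x,y\}\cap V(Q_{v,w})\to V(H)$. It is meant to be held by the image of $w$ and to say that the branch $Q_{v,w}$ can be mapped so that its roots have values $\alpha$. A \emph{state} is a pair $(h,I)$ with $h\in V(H)$ and $I$ a set of facts. There are finitely many states.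

For adjacent $v,w$ we say that \emph{$Q_{v,w}$ is derivable at $(h,I)$ with $\alpha$} if for each neighbor $v'\ne w$ of $v$ there is a fact $(v',v,\alpha_{v'})\in I$ such that $\alpha$ is the union of these $\alpha_{v'}$, together with $v\mapsto h$ if $v\in\{x,y\}$. The domains are disjoint.

The vertices of $\Omega(H)$ are the states $(h,I)$ with the following property.
\begin{enumerate}
\item[(V)] For every $w\in V(Q)$ and every choice of facts $(v,w,\alpha_v)\in I$, one for each neighbor $v$ of $w$, the union $\alpha$ of the $\alpha_v$, together with $w\mapsto h$ if $w\in\{x,y\}$, satisfies $(\alpha(x),\alpha(y))\in A(H)$.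
\end{enumerate}
There is an arc of $\Omega(H)$ from $(h,I)$ to $(h',I')$ iff for every arc $(v,w)$ of $Q$ and every $\alpha$:
\begin{enumerate}
\item[(A1)] if $Q_{v,w}$ is derivable at $(h,I)$ with $\alpha$, then $(v,w,\alpha)\in I'$;
\item[(A2)] if $Q_{w,v}$ is derivable at $(h',I')$ with $\alpha$, then $(w,v,\alpha)\in I$.
\end{enumerate}

\emph{If $\Gamma_{\mathcal T}(G)\to H$, then $G\to\Omega(H)$.} Let $\varphi:\Gamma_{\mathcal T}(G)\to H$. For $g\in V(G)$ let $I(g)$ be the set of all facts $(v,w,\alpha)$ for which some homomorphism $f:Q_{v,w}\to G$ has the following two properties: extending $f$ by $w\mapsto g$ respects the arc between $v$ and $w$, and $\varphi\circ f=\alpha$ on $\{x,y\}\cap V(Q_{v,w})$. Such an $f$ is called a witness of the fact at $g$. Put $\psi(g)=(\varphi(g),I(g))$.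

To check (V) for $\psi(g)$, let $w$ and facts $(v,w,\alpha_v)\in I(g)$ be given, with $\alpha$ as in (V). Witnesses of these facts, together with $w\mapsto g$, combine to a homomorphism $f:Q\to G$, because $Q$ is a tree. It satisfies $\varphi(f(x))=\alpha(x)$ and $\varphi(f(y))=\alpha(y)$. As $(f(x),f(y))$ is an arc of $\Gamma_{\mathcal T}(G)$, we get $(\alpha(x),\alpha(y))\in A(H)$.

Now let $(g,g')\in A(G)$ and $(v,w)\in A(Q)$. If $Q_{v,w}$ is derivable at $\psi(g)$ with $\alpha$, then witnesses at $g$ of the facts used, together with $v\mapsto g$, combine to $f:Q_{v,w}\to G$ with $f(v)=g$ and $\varphi\circ f=\alpha$ on the roots in $Q_{v,w}$. Extending $f$ by $w\mapsto g'$ respects the arc $(v,w)$, because $(g,g')\in A(G)$. So $(v,w,\alpha)\in I(g')$, which is (A1). If $Q_{w,v}$ is derivable at $\psi(g')$ with $\alpha$, we obtain in the same way $f:Q_{w,v}\to G$ with $f(w)=g'$ and $\varphi\circ f=\alpha$ on the roots in $Q_{w,v}$. Extending it by $v\mapsto g$ respects $(v,w)$, so $(w,v,\alpha)\in I(g)$, which is (A2). Hence $\psi:G\to\Omega(H)$ is a homomorphism.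

\emph{If $G\to\Omega(H)$, then $\Gamma_{\mathcal T}(G)\to H$.} Let $\psi:G\to\Omega(H)$ be a homomorphism and write $\psi(g)=(\varphi(g),I(g))$. An arc of $\Gamma_{\mathcal T}(G)$ has the form $(f(x),f(y))$ for some $f:Q\to G$. Fix such an $f$. We claim that for all adjacent $v,w$ in $Q$,
\[
(v,w,\alpha)\in I(f(w)),\qquad\text{where }\alpha\text{ is the restriction of }\varphi\circ f\text{ to }\{x,y\}\cap V(Q_{v,w}).
\]
We use induction on $|V(Q_{v,w})|$. For each neighbor $v'\ne w$ of $v$, the branch $Q_{v',v}$ is smaller, so the claim for $(v',v)$ provides a fact $(v',v,\alpha_{v'})\in I(f(v))$, with $\alpha_{v'}$ the restriction of $\varphi\circ f$. Hence $Q_{v,w}$ is derivable at $\psi(f(v))$ with $\alpha$. If $(v,w)\in A(Q)$, then $\psi(f(v))$ has an arc to $\psi(f(w))$, and (A1) gives $(v,w,\alpha)\in I(f(w))$. Otherwise $(w,v)\in A(Q)$, so $\psi(f(w))$ has an arc to $\psi(f(v))$, and (A2), applied to the arc $(w,v)$ of $Q$, gives $(v,w,\alpha)\in I(f(w))$. This proves the claim.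

Choose any $w\in V(Q)$. By the claim, $I(f(w))$ contains for each neighbor $v$ of $w$ the fact $(v,w,\alpha_v)$ with $\alpha_v$ the restriction of $\varphi\circ f$. By (V) for the state $\psi(f(w))$, $(\varphi(f(x)),\varphi(f(y)))\in A(H)$. Hence $\varphi:\Gamma_{\mathcal T}(G)\to H$ is a homomorphism.

So $\Omega(H)$ represents $H$. As $H$ was arbitrary, $\Gamma_{\mathcal T}$ has a right adjoint.
\end{proof}

That $Q$ is a tree is used in the splitting of $Q_{v,w}$ into $v$ and independent branches: witnesses for different branches can be combined freely. In the templates of Section~\ref{sec:template}, the two copies of $S$ between $x$ and $y$ prevent this.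

\begin{remark}\label{rem:dual}
Theorem~\ref{thm:tree} contains the duality used in the proof of Theorem~\ref{thm:strong}. Let $K$ be a tree, take $Q=K$, and let $x=y$ be any vertex of $K$. Then all arcs of $\Gamma_{\mathcal T}(G)$ are loops, and there is one iff $K\to G$. So $\Gamma_{\mathcal T}(G)\to\bullet$ iff $K\not\to G$, and any digraph that represents $\bullet$ is a dual of $K$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{FT}
Jan Foniok and Claude Tardif,
\emph{Digraph functors which admit both left and right adjoints},
arXiv:1304.2204 (2013).

\bibitem{NT}
Ne\v{s}et\v{r}il and Tardif,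
\emph{Duality theorems for finite structures},
J. Combin. Theory Ser. B \textbf{80} (2000).

\end{thebibliography}

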